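# Monotone symmetrizations that preserve the first intrinsic volume

## 1. On the line, a centered interval is determined by its length

Take compact intervals in $\mathbb R$. Suppose a map $\diamondsuit$ sends every such interval to an interval centered at the origin $o$ and preserves length. Then there is no freedom: $\diamondsuit[\alpha,\beta]$ must be $\left[-\tfrac{\beta-\alpha}2,\tfrac{\beta-\alpha}2\right]$. In particular, a centered interval that is translated and then symmetrized comes back to where it was: $\diamondsuit([-s,s]+x)=[-s,s]$.

In $\mathbb R^n$ we replace the origin by a linear subspace $H$, "centered" by "symmetric under the reflection in $H$", and length by the first intrinsic volume $V_1$, a multiple of the mean width. A symmetric convex set is then no longer determined by one number, so we ask for more: $\diamondsuit$ should be monotonic, and it should fix the sets that are already symmetric. Now take a symmetric set, push it off $H$ in a direction orthogonal to $H$, and symmetrize. Does it come back to where it was?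

The question is posed in Christos Saroglou, "On some problems concerning symmetrization operators", arXiv:1809.10715 (2018). After fixing the terms, we settle the case where $H$ is a hyperplane. It is hardly harder than the line, and most of its proof is valid for every $H$.

## 2. Reflections, support functions and $V_1$

Let $n\ge 1$. The Grassmannian $G_{n,i}$ is the set of all $i$-dimensional linear subspaces of $\mathbb R^n$. For a subspace $H$, $H^\perp$ is its orthogonal complement and $A|H$ is the orthogonal projection of $A$ onto $H$. Convex sets are non-empty throughout. $\mathcal K^n$ is the family of compact convex subsets of $\mathbb R^n$, and $\mathcal K^n_n$ is the family of convex bodies, that is, those with non-empty interior. $B$ is the unit ball.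

**Definition (symmetric sets).** A set $A$ is *$H$-symmetric* if it is invariant under the reflection $x\mapsto 2(x|H)-x$ in $H$. If $x=a+b$ with $a\in H$, $b\in H^\perp$, this reflection is $a+b\mapsto a-b$. We write $x^H$ and $A^H$ for the images of $x$ and $A$.

For $H=\{o\}$ this says $A=-A$ ($o$-symmetry). For a line $H$ in $\mathbb R^3$ the reflection is the rotation by $\pi$ about $H$.

For a class $\mathcal B$ of convex sets, $\mathcal B_H$ denotes its $H$-symmetric members. A *symmetrization* is any map $\diamondsuit:\mathcal B\to\mathcal B_H$.

The support function of $K$ is $h_K(x)=\max\{\langle x,y\rangle:y\in K\}$. We use these textbook facts: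

- $h_K$ is continuous and sublinear, and every sublinear function on $\mathbb R^n$ is the support function of exactly one $K\in\mathcal K^n$;
- $K\subseteq L$ if and only if $h_K\le h_L$;
- $h_{K+L}=h_K+h_L$, $h_{sK}=sh_K$ for $s\ge 0$, and $h_{\mathrm{conv}(K\cup L)}=\max\{h_K,h_L\}$.

The first intrinsic volume is a fixed positive multiple of the mean width $2\int h_K\,d\sigma$, where $\sigma$ is the rotation invariant probability measure on $\mathbb S^{n-1}$:
$$V_1(K)=\kappa\int_{\mathbb S^{n-1}}h_K\,d\sigma,\qquad \kappa>0 .$$
So $V_1$ is Minkowski additive and invariant under orthogonal maps. It is invariant under translations because $\int\langle x,u\rangle\,d\sigma(u)=0$. It is monotone, and $V_1(K)\ge0$ because every $K$ contains a point.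

**Example.** A segment of length $\lambda$ in the direction of a unit vector $v$ is a translate of $\left[-\frac\lambda2v,\frac\lambda2v\right]$, whose support function is $\frac\lambda2|\langle u,v\rangle|$. So its $V_1$ is $c\lambda$ with $c=\frac\kappa2\int|\langle u,v\rangle|\,d\sigma(u)>0$: on segments, $V_1$ is a multiple of length.

**Definition (the four properties).** A symmetrization $\diamondsuit:\mathcal B\to\mathcal B_H$ is

- *monotonic*, if $K\subseteq L$ implies $\diamondsuit K\subseteq\diamondsuit L$ for all $K,L\in\mathcal B$;
- *$V_1$-preserving*, if $V_1(\diamondsuit K)=V_1(K)$ for all $K\in\mathcal B$;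
- *invariant on $H$-symmetric sets*, if $\diamondsuit K=K$ for all $K\in\mathcal B_H$;
- *invariant under translations orthogonal to $H$ of $H$-symmetric sets*, if $\diamondsuit(K+x)=K$ for all $K\in\mathcal B_H$, $x\in H^\perp$.

**Problem.** Let $i\in\{0,\dots,n-1\}$, $H\in G_{n,i}$, $\mathcal B\in\{\mathcal K^n_n,\mathcal K^n\}$. Do the first three properties imply the fourth?

**Example (Minkowski symmetral).** $M_H(K)=\frac12(K+K^H)$ has all four properties. It is clearly monotonic. It preserves $V_1$ by additivity and invariance under reflections. If $K=K^H$, then $\frac12(K+K)=K$ by convexity. If moreover $x\in H^\perp$, then $(K+x)^H=K-x$, so $M_H(K+x)=\frac12(K+x+K-x)=K$. For example, in $\mathbb R^2$ with $H$ the first axis, the segment from $(0,0)$ to $(0,2)$ is sent to the segment from $(0,-1)$ to $(0,1)$.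

One elementary fact will turn inclusions into equalities.

**Lemma 1.** If $A\subseteq A'$ are compact convex and $V_1(A)=V_1(A')$, then $A=A'$.

**Proof.** The functions $h_A\le h_{A'}$ are continuous on the sphere and have equal integrals, so they coincide. $\square$

## 3. Reflection in a hyperplane

In this section we show that the answer is yes when $i=n-1$; this includes $n=1$, $H=\{o\}$. The plan is to learn what $\diamondsuit$ does to sets inside a single fiber $z+H^\perp$, and then to recover everything from the fibers. Sets in a fiber have empty interior, so we must first be able to apply $\diamondsuit$ to such sets. Lemmas 2, 3 and 4 hold for every $H\in G_{n,i}$, $0\le i\le n-1$, and we shall use them again.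

**Lemma 2 (extension to $\mathcal K^n$).** Let $\diamondsuit$ on $\mathcal K^n_n$ be monotonic, $V_1$-preserving and invariant on $H$-symmetric sets. Then $\diamondsuit$ extends to a symmetrization on $\mathcal K^n$ with the same three properties.

**Proof.** For $K\in\mathcal K^n$ put
$$C_\varepsilon=\diamondsuit(K+\varepsilon B),\qquad \widetilde\diamondsuit K=\bigcap_{\varepsilon>0}C_\varepsilon .$$
By monotonicity the compact sets $C_\varepsilon$ decrease as $\varepsilon\downarrow0$, so $C=\widetilde\diamondsuit K$ is non-empty, compact, convex and $H$-symmetric.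

*$V_1$-preserving.* We show that $C$ is the Hausdorff limit of the $C_\varepsilon$ (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, 2nd ed., Lemma 1.8.2). Let $\delta>0$. The compact sets $C_\varepsilon\setminus\mathrm{int}(C+\delta B)$ are nested and have empty intersection, so they are empty for small $\varepsilon$. Then $C\subseteq C_\varepsilon\subseteq C+\delta B$, hence $V_1(C)\le V_1(C_\varepsilon)\le V_1(C)+\delta V_1(B)$. Since $V_1(C_\varepsilon)=V_1(K+\varepsilon B)=V_1(K)+\varepsilon V_1(B)$, letting $\varepsilon\to0$ and then $\delta\to0$ gives $V_1(C)=V_1(K)$.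

*Monotonic.* $K\subseteq L$ implies $K+\varepsilon B\subseteq L+\varepsilon B$ for every $\varepsilon$.

*Invariant on $H$-symmetric sets.* If $K$ is $H$-symmetric, so is $K+\varepsilon B$, and $\widetilde\diamondsuit K=\bigcap_\varepsilon(K+\varepsilon B)=K$.

*Extension.* If $K\in\mathcal K^n_n$, then $\diamondsuit K\subseteq\diamondsuit(K+\varepsilon B)$ for all $\varepsilon$, so $\diamondsuit K\subseteq\widetilde\diamondsuit K$. Both have first intrinsic volume $V_1(K)$, so they are equal by Lemma 1. $\square$

From now on, in all positive results, $\diamondsuit$ is defined on $\mathcal K^n$ and has the three properties.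

**Lemma 3 (fibers go into themselves).** Let $z\in H$ and let $K'\subseteq H^\perp$ be compact convex. Then $\diamondsuit(z+K')=z+G$ with $G\subseteq H^\perp$ compact convex, $G=-G$ and $V_1(G)=V_1(K')$.

**Proof.** Let $B_\perp$ be the unit ball of $H^\perp$, and choose $r$ with $K'\subseteq rB_\perp$. The reflection sends $z+b$ to $z-b$ for $b\in H^\perp$, so $z+rB_\perp$ is $H$-symmetric and is fixed by $\diamondsuit$. Hence $\diamondsuit(z+K')\subseteq z+rB_\perp$, and the image has the form $z+G$ with $G\subseteq H^\perp$. Its $H$-symmetry says $G=-G$. The last statement holds because $V_1$ is preserved and translation invariant. $\square$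

We say that the *fiber formula* holds if
$$\diamondsuit(z+K')=z+\tfrac12(K'-K')\qquad\text{for all }z\in H\text{ and all compact convex }K'\subseteq H^\perp. \tag{1}$$

**Lemma 4 (fibers determine the map).** If the fiber formula (1) holds, then $\diamondsuit$ is invariant under translations orthogonal to $H$ of $H$-symmetric sets, and $\diamondsuit=M_H$.

**Proof.**

**Step 1: translates of symmetric sets.** We build $K$ inside $\diamondsuit(K+x)$ fiber by fiber. Let $K$ be $H$-symmetric and $x\in H^\perp$. For $z\in K|H$ let $K_z=\{y\in H^\perp:z+y\in K\}$. This set is non-empty, compact and convex, and $K_z=-K_z$ because $z+y\in K$ implies $z-y\in K$. Since $z+(K_z+x)\subseteq K+x$, monotonicity and (1) give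
$$\diamondsuit(K+x)\supseteq z+\tfrac12\big((K_z+x)-(K_z+x)\big)=z+\tfrac12(K_z+K_z)=z+K_z .$$
The union over $z\in K|H$ is $K$, so $\diamondsuit(K+x)\supseteq K$. As $V_1(\diamondsuit(K+x))=V_1(K+x)=V_1(K)$, Lemma 1 gives $\diamondsuit(K+x)=K$.

**Step 2: arbitrary sets.** We trap $K$ in a translate of a symmetric set, chosen for one direction at a time. Let $K\in\mathcal K^n$ and $u=a+b\in\mathbb S^{n-1}$ with $a\in H$, $0\ne b\in H^\perp$, so that $u^H=a-b$. Put
$$\mu=\tfrac12\big(h_K(u)+h_K(u^H)\big),\qquad \tau=\tfrac12\big(h_K(u)-h_K(u^H)\big),\qquad x=\frac{\tau}{|b|^2}\,b\in H^\perp .$$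
Since $h_{K^H}(u)=h_K(u^H)$, we have $\mu=h_{M_H(K)}(u)$. Also $\langle x,u\rangle=\tau$ and $\langle x,u^H\rangle=-\tau$, so
$$h_{K-x}(u)=h_K(u)-\tau=\mu,\qquad h_{K-x}(u^H)=h_K(u^H)+\tau=\mu .$$
The translation has made the two values equal. For large $R$ the set
$$L=\{y:|y|\le R,\ \langle y,u\rangle\le\mu,\ \langle y,u^H\rangle\le\mu\}$$
therefore contains $K-x$. It is compact and convex, and it is $H$-symmetric because $|y^H|=|y|$ and $\langle y^H,u\rangle=\langle y,u^H\rangle$. So $K\subseteq L+x$, and Step 1 gives $\diamondsuit K\subseteq\diamondsuit(L+x)=L$. Hence $h_{\diamondsuit K}(u)\le\mu=h_{M_H(K)}(u)$.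

This holds for all $u\in\mathbb S^{n-1}\setminus H$, which is dense in the sphere, and so for all $u$ by continuity. Thus $\diamondsuit K\subseteq M_H(K)$. Both sets have first intrinsic volume $V_1(K)$, so Lemma 1 gives $\diamondsuit K=M_H(K)$. $\square$

**Proposition 5.** Let $i=n-1$, $n\ge1$. If $\diamondsuit:\mathcal B\to\mathcal B_H$ is monotonic, $V_1$-preserving and invariant on $H$-symmetric sets, then it is invariant under translations orthogonal to $H$ of $H$-symmetric sets, and $\diamondsuit=M_H$.

**Proof.** By Lemma 2 we may take $\mathcal B=\mathcal K^n$. Now $H^\perp$ is a line, so in Lemma 3 both $K'$ and $G$ are segments (possibly points) in that line. On them $V_1$ is a fixed multiple of length, so $G$ has the length of $K'$. As $G=-G$, it is $\frac12(K'-K')$. So (1) holds, and Lemma 4 applies. $\square$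

What changes for smaller $H$? Lemmas 2, 3 and 4 remain. The only place that used a hyperplane is the last proof: in a fiber of dimension one, symmetry and $V_1$ determine $G$.

## 4. Fibers of dimension at least two

Put $m=n-i=\dim H^\perp$ and let $m\ge2$. The first thing to try is to squeeze $G$ between symmetric sets in the same fiber. If $L=-L\subseteq H^\perp$ is compact convex and $K'\subseteq L$, then $G\subseteq L$; if $L\subseteq K'$, then $L\subseteq G$. The best choices give
$$K'\cap(-K')\subseteq G\subseteq\mathrm{conv}\big(K'\cup(-K')\big)$$
(the left inclusion when the intersection is non-empty), together with $V_1(G)=V_1(K')$. If $K'$ is a unit ball far from $o$, there is no lower bound, and the upper bound is a long sausage around $o$. Many symmetric sets inside the sausage have the right $V_1$: the unit ball, but also, for example, a centered segment along the axis of the sausage, once the sausage is long enough to contain one of the right $V_1$. One can also compare $K'$ with other non-symmetric sets in the fiber. The next section shows that no argument of this kind can work: for $H=\{o\}$, where there is just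 one fiber, the answer is no. Section 6 shows that for $i\ge1$ the other fibers decide the matter. Here is the full statement.

**Theorem.** Let $\diamondsuit:\mathcal B\to\mathcal B_H$ be monotonic, $V_1$-preserving and invariant on $H$-symmetric sets, where $H\in G_{n,i}$, $0\le i\le n-1$, $\mathcal B\in\{\mathcal K^n_n,\mathcal K^n\}$.

**(A)** If $i\ge1$, or if $n=1$ (and $i=0$), then $\diamondsuit$ is invariant under translations orthogonal to $H$ of $H$-symmetric sets. Moreover $\diamondsuit=M_H$.

**(B)** If $i=0$ and $n\ge2$, the answer to the Problem is no, for both classes $\mathcal B$. Let $K_0=\mathrm{conv}(K\cup\{o\})$, $M=M_{\{o\}}$, and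
$$\diamondsuit_0K=\frac{V_1(K)}{V_1(K_0)}\,M(K_0)\quad(K\ne\{o\}),\qquad\diamondsuit_0\{o\}=\{o\}. \tag{2}$$
Then $\diamondsuit_0$ has all the assumed properties but is not invariant under translations of $o$-symmetric sets. More precisely, $\diamondsuit_0K=MK$ if and only if $o\in K$ or $K$ lies in a line through $o$. Hence for $o$-symmetric $L\in\mathcal B$, $\diamondsuit_0(L+x)=L$ if and only if $x\in L$ or $L+x$ lies in a line through $o$. The maps $(1-\lambda)M+\lambda\diamondsuit_0$, $0\le\lambda\le1$, are pairwise distinct symmetrizations with all the assumed properties.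

So the implication in the Problem holds if and only if $i\ge1$ or $n=1$, and in exactly these cases $M_H$ is the only symmetrization with the three assumed properties. The theorem does not classify all such symmetrizations when $i=0$, $n\ge2$.

## 5. Reflection in the origin: a different symmetrization

Let $n\ge2$ and $H=\{o\}$. Every $o$-symmetric convex set contains $o$, so the hypothesis on symmetric sets says nothing directly about the image of a set that misses $o$. The map (2) exploits this: first enlarge $K$ so that it contains $o$, then take the Minkowski symmetral, then shrink to restore $V_1$. The danger is monotonicity, since a shrinking factor depends on $K$. It turns out that a larger set is shrunk less.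

**Proof of (B).** Write $S^+=\max\{S,0\}$ and $S^-=\max\{-S,0\}$, so that $h_{K_0}=\max\{h_K,0\}=h_K^+$.

**Step 1: $\diamondsuit_0$ is a symmetrization.** We check that (2) makes sense in both classes. If $K\ne\{o\}$, then $K_0$ contains a segment $[o,y]$ with $y\neq o$, so $V_1(K_0)>0$ and $q(K)=V_1(K)/V_1(K_0)\ge0$ is defined. The set $q(K)M(K_0)$ is compact, convex and $o$-symmetric. If $K$ is a convex body, then $q(K)>0$ and $M(K_0)$ has interior points, so $\diamondsuit_0K$ is a convex body.

**Step 2: $V_1$ and symmetric sets.** These two properties are immediate. First, $V_1(q(K)M(K_0))=q(K)V_1(K_0)=V_1(K)$, and the case $K=\{o\}$ is trivial. Next, if $K\ne\{o\}$ is $o$-symmetric, then $o\in K$, so $K_0=K$, $q(K)=1$ and $\diamondsuit_0K=MK=K$.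

**Step 3: monotonicity.** We write $q$ in a form in which its monotonicity is visible. Since $h_K=h_K^+-h_K^-$,
$$q(K)=\frac{\int h_K^+\,d\sigma-\int h_K^-\,d\sigma}{\int h_K^+\,d\sigma}=1-\frac{\int h_K^-\,d\sigma}{\int h_K^+\,d\sigma}. \tag{3}$$
Let $K\subseteq L$ and $K\ne\{o\}$; then also $L\ne\{o\}$. From $h_K\le h_L$ we get $h_K^+\le h_L^+$ and $h_K^-\ge h_L^-$, so (3) gives $q(K)\le q(L)$. Also $M(K_0)\subseteq M(L_0)$. Both sets are convex and contain $o$, so scaling by a larger factor gives a larger set:
$$q(K)M(K_0)\subseteq q(L)M(K_0)\subseteq q(L)M(L_0).$$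
If $K=\{o\}$, then $\diamondsuit_0K=\{o\}\subseteq\diamondsuit_0L$, because $\diamondsuit_0L$ is $o$-symmetric and convex and so contains $o$.

**Step 4: a translated ball does not come back.** This shows that the fourth property fails, in both classes. Let $e$ be a unit vector and $K=B+3e$, so $h_K(u)=1+3\langle u,e\rangle$ on the sphere. Then
$$h_{M(K_0)}(e)=\tfrac12\big(h_K(e)^++h_K(-e)^+\big)=\tfrac12(4+0)=2,$$
while for a unit vector $u\perp e$ (there is one, as $n\ge2$) $h_{M(K_0)}(u)=\frac12(1+1)=1$. As $q(K)>0$, the support function of $\diamondsuit_0(B+3e)$ is not constant on the sphere, so $\diamondsuit_0(B+3e)\ne B$.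

**Step 5: where $\diamondsuit_0$ and $M$ agree.** We determine all $K$ with $\diamondsuit_0K=MK$. If $o\in K$, then $K_0=K$ and the two sets agree. If $K$ lies in a line through $o$ but misses $o$, then $K=[\alpha y,\beta y]$ with $y\ne o$, $0<\alpha\le\beta$. Here $K_0=[o,\beta y]$ and $q(K)=\frac{\beta-\alpha}\beta$, so
$$\diamondsuit_0K=\frac{\beta-\alpha}\beta\cdot\frac\beta2\,[-y,y]=\frac{\beta-\alpha}2\,[-y,y]=MK .$$

Conversely, let $o\notin K$ and $\diamondsuit_0K=MK$. Separating $o$ from $K$ gives a direction in which $h_K<0$, so the continuous function $h_K^-$ has a positive integral, and $q(K)<1$ by (3). Let $u$ be a unit vector for which $u^\perp$ meets $K$. Then $h_K(u)\ge0$ and $h_K(-u)\ge0$, so $h_{M(K_0)}(u)=h_{MK}(u)$. Therefore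
$$q(K)\,h_{MK}(u)=h_{\diamondsuit_0K}(u)=h_{MK}(u),$$
which forces $h_{MK}(u)=0$, that is, $h_K(u)+h_K(-u)=0$. Both terms are non-negative, so both vanish, and $K\subseteq u^\perp$. In words: every hyperplane through $o$ that meets $K$ contains $K$. Fix $y\in K$, $y\ne o$. The intersection of all hyperplanes through $o$ and $y$ is $\mathbb Ry$, so $K\subseteq\mathbb Ry$.

For $o$-symmetric $L\in\mathcal B$ we have $M(L+x)=L$, and $o\in L+x$ if and only if $x\in-L=L$. So the statement about $L+x$ is the one just proved, applied to $K=L+x$.

**Step 6: the one-parameter family.** We check that the combinations keep the three properties and differ. Let $\diamondsuit_\lambda K=(1-\lambda)MK+\lambda\diamondsuit_0K$. It is $o$-symmetric (and a convex body if $K$ is), monotonic because both summands are, $V_1$-preserving by additivity, and for $o$-symmetric $K$ it equals $(1-\lambda)K+\lambda K=K$. Its support function at $K=B+3e$ is $(1-\lambda)h_{MK}+\lambda h_{\diamondsuit_0K}$. Since $MK=B\neq\diamondsuit_0K$, there is a direction in which the two support functions differ, and there the value is a different number for each $\lambda$.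 This proves (B). $\square$

## 6. Leaving the fiber

Now let $i\ge1$ and $m\ge2$. Identify $H^\perp$ with $\mathbb R^m$ and form $\diamondsuit_0$ there. The map $z+K'\mapsto z+\diamondsuit_0K'$ on subsets of a fiber is monotonic and fixes symmetric sets. It also preserves $V_1$, because $V_1$ restricted to subsets of $H^\perp$ is a multiple of the first intrinsic volume of $H^\perp$ (Lemma 6 below). It violates the fiber formula. So the hypotheses, restricted to sets in a single fiber, cannot imply (1). We must use sets that stick out of the fiber.

Since $i\ge1$, there is a unit vector $e\in H$. A symmetric set $z+\ell e+L$, with $L=-L\subseteq H^\perp$, lies in another fiber and is fixed by $\diamondsuit$. Consider the convex hull of $z+K'$ with it. Its image must contain $z+G$ and $z+\ell e+L$, so the hull with $G$ has at most the $V_1$ of the hull with $K'$. What does this inequality say? The smallest case can be computed by hand.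

**Example.** Let $n=2$, let $H$ be the first axis, $K'=\{0\}\times[\alpha,\beta]$, $L=\{o\}$, $e=(1,0)$. For non-degenerate planar sets, $V_1$ is a multiple of the perimeter (Cauchy's formula). The hull is a triangle if $\alpha<\beta$, with perimeter
$$(\beta-\alpha)+\sqrt{\ell^2+\alpha^2}+\sqrt{\ell^2+\beta^2}=(\beta-\alpha)+2\ell+\frac{\alpha^2+\beta^2}{2\ell}+O(\ell^{-3}).$$
The main terms depend only on the length of $K'$, which $\diamondsuit$ preserves. The term of order $1/\ell$ sees the position of $K'$: up to a factor, it is the mean square of the values $\beta,-\alpha$ of $h_{K'}$ at the two unit vectors of $H^\perp$. So the far-away comparison set gives an $L^2$ inequality, $\int h_G^2\le\int h_{K'}^2$. With a general $L$ in place of the point, we shall get $\int(h_G-h_L)^2\le\int(h_{K'}-h_L)^2$, and the freedom in $L$ will determine $G$.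

To compute $V_1$ of such hulls we work in the space spanned by $e$ and $H^\perp$.

**Lemma 6 ($V_1$ in subspaces).** Let $E$ be a subspace of positive dimension, $S_E$ its unit sphere and $\sigma_E$ the rotation invariant probability measure on $S_E$. There is $\kappa_E>0$ with $V_1(A)=\kappa_E\int_{S_E}h_A\,d\sigma_E$ for all compact convex $A\subseteq E$.

**Proof.** Let $u_E=u|E$. For $y\in A\subseteq E$ we have $\langle y,u\rangle=\langle y,u_E\rangle$. Hence $h_A(u)=|u_E|\,h_A(\hat u)$ with $\hat u=u_E/|u_E|$, for $\sigma$-almost all $u$. Let $\vartheta\in O(E)$, extended to $\mathbb R^n$ by the identity on $E^\perp$. The map $u\mapsto\vartheta u$ preserves $\sigma$ and $|u_E|$, and it sends $\hat u$ to $\vartheta\hat u$. Hence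
$$\int|u_E|\,h_A(\hat u)\,d\sigma(u)=\int|u_E|\,h_A(\vartheta\hat u)\,d\sigma(u).$$
Average over $\vartheta$ with respect to the Haar probability measure of $O(E)$. For every fixed $v\in S_E$ the average of $h_A(\vartheta v)$ is $\int_{S_E}h_A\,d\sigma_E$. So the lemma holds with $\kappa_E=\kappa\int|u_E|\,d\sigma(u)>0$. $\square$

**Proposition 7.** If $i\ge1$, then the fiber formula (1) holds for every symmetrization $\diamondsuit$ on $\mathcal K^n$ that is monotonic, $V_1$-preserving and invariant on $H$-symmetric sets.

**Proof.** If $m=1$, this was shown in the proof of Proposition 5. Let $m\ge2$. Fix $z\in H$ and $K'\subseteq H^\perp$, and let $G$ be as in Lemma 3. Let $S_\perp$ be the unit sphere of $H^\perp$ and $\omega$ its rotation invariant probability measure. Write $g=h_G$ and $h=h_{K'}$ on $S_\perp$, and $h_e(b)=\frac12(h(b)+h(-b))$ for the even part of $h$ (the subscript stands for "even"). We must show $g=h_e$, since $h_e$ is the support function of $\frac12(K'-K')$ on $S_\perp$. Lemma 3 and Lemma 6 with $E=H^\perp$ give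
$$\int g\,d\omega=\int h\,d\omega. \tag{4}$$

**Step 1: an inequality between two hulls.** We compare with a symmetric set in another fiber. Let $e\in H$ be a unit vector; this is where $i\ge1$ is used. Let $L=-L\subseteq H^\perp$ be compact convex, $l=h_L|_{S_\perp}$, and $\ell>0$. The set $z+\ell e+L$ is $H$-symmetric, hence fixed. Put $N=\mathrm{conv}\big((z+K')\cup(z+\ell e+L)\big)$. By monotonicity $\diamondsuit N$ contains $z+G$ and $z+\ell e+L$, hence also their convex hull. After translation by $-z$,
$$V_1\big(\mathrm{conv}(G\cup(\ell e+L))\big)\le V_1(\diamondsuit N)=V_1(N)=V_1\big(\mathrm{conv}(K'\cup(\ell e+L))\big). \tag{5}$$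

**Step 2: both sides as integrals.** We express (5) through $g$, $h$ and $l$. The two hulls in (5) lie in $E=\mathrm{span}(e)\oplus H^\perp$, of dimension $m+1$. Up to the two poles $\pm e$, every $u\in S_E$ is $u=\sin\theta\,e+\cos\theta\,b$ with $b\in S_\perp$, $|\theta|<\pi/2$, and $d\sigma_E=C\cos^{m-1}\theta\,d\theta\,d\omega(b)$ with a constant $C>0$. The support function of a hull is a maximum, so
$$h_{\mathrm{conv}(K'\cup(\ell e+L))}(u)=\max\{\cos\theta\,h(b),\ \cos\theta\,l(b)+\ell\sin\theta\}=\cos\theta\,\max\{h(b),\,l(b)+\ell\tan\theta\},$$
and likewise for $G$ with $g$. Substitute $t=\tan\theta$. Then $\cos\theta\cdot\cos^{m-1}\theta\,d\theta=(1+t^2)^{-m/2}(1+t^2)^{-1}dt=\rho(t)\,dt$ with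
$$\rho(t)=(1+t^2)^{-(m+2)/2}.$$
Both $\rho$ and $|t|\rho$ are integrable on $\mathbb R$. By Lemma 6, (5) becomes
$$\int\!\int_{\mathbb R}\max\{g,\,l+\ell t\}\,\rho(t)\,dt\,d\omega\le\int\!\int_{\mathbb R}\max\{h,\,l+\ell t\}\,\rho(t)\,dt\,d\omega .$$
Write $\max\{h,l+\ell t\}=l+\ell t+(h-l-\ell t)^+$, and similarly for $g$. The term $l+\ell t$ contributes the same finite amount to both sides, so
$$\int\Psi_\ell(g-l)\,d\omega\le\int\Psi_\ell(h-l)\,d\omega,\qquad\Psi_\ell(D)=\int_{\mathbb R}(D-\ell t)^+\rho(t)\,dt. \tag{6}$$

**Step 3: remove the terms that $V_1$ already controls.** We split off from $\Psi_\ell$ its constant and linear parts. For fixed $t$, $(D-\ell t)^+-(-\ell t)^+=\int_0^D\mathbf 1[x>\ell t]\,dx$ (an oriented integral if $D<0$). Fubini's theorem gives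
$$\Psi_\ell(D)-\Psi_\ell(0)=\int_0^D\!\int_{-\infty}^{x/\ell}\rho(t)\,dt\,dx=cD+\frac1\ell\,Q_\ell(D),$$
where
$$c=\int_{-\infty}^0\rho(t)\,dt,\qquad Q_\ell(D)=\ell\int_0^D\!\int_0^{x/\ell}\rho(t)\,dt\,dx .$$
By (4), $\int(g-l)\,d\omega=\int(h-l)\,d\omega$, so the constant and linear parts contribute equally to the two sides of (6). Hence
$$\int Q_\ell(g-l)\,d\omega\le\int Q_\ell(h-l)\,d\omega. \tag{7}$$

**Step 4: let the other fiber go to infinity.** This turns (7) into an $L^2$ inequality. Substituting $t=s/\ell$ in the inner integral, $Q_\ell(D)=\int_0^D\int_0^x\rho(s/\ell)\,ds\,dx$. Since $\frac{D^2}2=\int_0^D\int_0^x1\,ds\,dx$, for $|D|\le R_0$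
$$\left|Q_\ell(D)-\frac{D^2}2\right|\le\frac{R_0^2}2\,\sup_{|t|\le R_0/\ell}|\rho(t)-1|\longrightarrow0\qquad(\ell\to\infty),$$
because $\rho$ is continuous at $0$ with $\rho(0)=1$. The functions $g-l$ and $h-l$ are bounded, so (7) yields
$$\int(g-l)^2\,d\omega\le\int(h-l)^2\,d\omega\qquad\text{for every compact convex }L=-L\subseteq H^\perp. \tag{8}$$

**Step 5: let the test set grow.** From (8) we extract the linear information. Apply (8) to $sL$, $s>0$, and cancel $s^2\int l^2\,d\omega$. Since $l$ is even, $\int hl\,d\omega=\int h_el\,d\omega$. So
$$\int g^2\,d\omega-2s\int gl\,d\omega\le\int h^2\,d\omega-2s\int h_el\,d\omega .$$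
Divide by $2s$ and let $s\to\infty$:
$$\int(g-h_e)\,l\,d\omega\ge0\qquad\text{for every even support function }l\text{ on }H^\perp. \tag{9}$$
The order of the limits matters here: $\ell\to\infty$ comes first, for a fixed test set, because Step 4 needs bounded arguments.

**Step 6: from an inequality to equality.** Support functions form only a cone, so (9) alone gives one sign. But adding a large constant to any smooth function makes it a support function, and constants are invisible by (4).

Let $\varphi$ be an even $C^2$ function on $S_\perp$. We claim that for large $R$ both $R+\varphi$ and $R-\varphi$ are restrictions of support functions (Schneider, op. cit., Lemma 1.7.8). To see this, extend $\varphi$ to $\Phi(x)=|x|\,\varphi(x/|x|)$, $\Phi(o)=0$, and let $F=R|x|\pm\Phi(x)$. These functions are positively homogeneous of degree one and $C^2$ away from $o$, so at a unit vector $x$ their Hessians annihilate $x$. On $x^\perp$ the Hessian of $|x|$ is the identity, and that of $\Phi$ is bounded in norm by a constant $C_\varphi$ for all unit $x$. If $R\ge C_\varphi$, the Hessian of $F$ is positive semidefinite on the unit sphere.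 By homogeneity it is so away from $o$. Thus $F$ is convex along every segment that misses $o$. A segment through $o$ is a limit of segments that miss $o$, since $m\ge2$, and $F$ is continuous, so $F$ is convex. Being also positively homogeneous, it is sublinear and hence a support function. The set it supports is $o$-symmetric because $F$ is even.

Now put $f=g-h_e$, which is continuous and even. By (4) and $\int h_e\,d\omega=\int h\,d\omega$ we have $\int f\,d\omega=0$. Applying (9) to $l=R\pm\varphi$ gives $\pm\int f\varphi\,d\omega\ge0$, so
$$\int f\varphi\,d\omega=0\qquad\text{for every even }C^2\text{ function }\varphi\text{ on }S_\perp. \tag{10}$$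
By the Weierstrass approximation theorem there are polynomials $p_k\to f$ uniformly on $S_\perp$. As $f$ is even, the even parts $\varphi_k(b)=\frac12(p_k(b)+p_k(-b))$ also converge uniformly to $f$. By (10), $\int f^2\,d\omega=\lim_k\int f\varphi_k\,d\omega=0$, and so $f=0$. Hence $g=h_e$, that is, $G=\frac12(K'-K')$. $\square$

**Proof of (A).** If $n=1$ and $i=0$, then $H$ is a hyperplane in $\mathbb R^1$ and Proposition 5 applies. Let $i\ge1$. If $\diamondsuit$ is given on $\mathcal K^n_n$, extend it to $\mathcal K^n$ by Lemma 2. By Proposition 7 the fiber formula holds, and Lemma 4 shows that the extended map is $M_H$ and is invariant under translations orthogonal to $H$ of $H$-symmetric sets. Since the extension agrees with $\diamondsuit$ on $\mathcal K^n_n$, and translates of convex bodies are convex bodies, both statements hold for $\diamondsuit$ itself. $\square$
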